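\title{Hilbert series of the lower central series quotients of free superalgebras}

\begin{abstract}
Let $A$ be the free associative superalgebra over $\mathbb C$ on $m$ even and $n$ odd generators, and let $B_k=L_k/L_{k+1}$ be the quotients of its lower central series. We prove the conjecture of Bapat and Jordan that for $k\ge3$ the multigraded Hilbert series of $B_k$ is a rational function with denominator $\prod_i(1-u_i)\prod_j(1-v_j)$. The series is given a closed form that is uniform in $m$ and $n$, the denominator is shown to be reduced when $m+n\ge2$, and the statement is shown to fail for $k=2$ when $n\ge1$. The proof encodes all the series in one symmetric function $F_k$, factors it as $F_k=HG_k$ with $H=\sum_i h_i$ and $G_k$ Schur-positive, and shows that the Schur coefficients of $G_k$ are eventually $2$-periodic in the length of the first column.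
\end{abstract}

\section{Introduction}

Let $A=A_{m|n}$ be the free associative algebra over $\mathbb C$ on even generators $x_1,\dots,x_m$ and odd generators $y_1,\dots,y_n$; it is the tensor algebra $T(V)$ of the super vector space $V=\mathbb C^{m|n}$. The parity $|a|$ of a monomial $a$ is the number of its odd letters modulo $2$, and the supercommutator of homogeneous elements is $[a,b]=ab-(-1)^{|a||b|}ba$. The \emph{lower central series} of $A$ is
\[
L_1=A,\qquad L_{k+1}=[A,L_k],\qquad B_k=L_k/L_{k+1}.
\]
The space $L_k$ is spanned by the iterated brackets $[a_1,[a_2,\dots,[a_{k-1},a_k]]]$ of monomials; we call the $a_i$ the \emph{slots}. Hence $L_k$ and $B_k$ are graded by the degree in each generator. Let $h_{B_k}(\mathbf u,\mathbf v)$ be the multigraded Hilbert series of $B_k$, where $\mathbf u=(u_1,\dots,u_m)$ and $\mathbf v=(v_1,\dots,v_n)$ record the degrees in the even and the odd generators.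

The first quotient is large: for $n=0$ the cyclic words form a basis of $B_1=A/[A,A]$, and there are at least $m^d/d$ of them in degree $d$. For $k\ge3$, by contrast, $B_k$ is known to have polynomial growth. Bapat and Jordan \cite{BJ} conjectured a precise form of this: for all $m,n$ and all $k\ge3$, the series $h_{B_k}$ is rational with denominator $\prod_i(1-u_i)\prod_j(1-v_j)$. For $n=0$ this is a known theorem.

If the conjecture holds and $w$ is one of the variables, then $(1-w)h_{B_k}$ has bounded degree in $w$. So the dimension of a multigraded piece of $B_k$ stops changing once the degree in one generator is large and the other degrees are fixed. For an even generator this is how a finitely generated module over a polynomial ring behaves. For an odd generator $y$ one would guess otherwise. The element that behaves like a polynomial variable is the even element $y^2=\frac12[y,y]$, which suggests a factor $1-v^2$, and indeed $B_2(A_{0|1})$ has series $v^2/(1-v^2)$ (Lemma~\ref{lem:01}). The conjecture says that for $k\ge3$ the parity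 of the degree in $y$ is eventually invisible.

\begin{theorem}\label{thm:main}
For all $m,n$ and all $k\ge3$, the product $h_{B_k(A_{m|n})}\prod_{i=1}^m(1-u_i)\prod_{j=1}^n(1-v_j)$ is a polynomial.
\end{theorem}

We prove a statement uniform in $m$ and $n$. Let $\Lambda$ be the ring of symmetric functions, with power sums $p_r$. For $f\in\Lambda\otimes\mathbb Q$ let $f(\mathbf u/\mathbf v)$ be the image of $f$ under the ring homomorphism $p_r\mapsto\sum_iu_i^r+(-1)^{r-1}\sum_jv_j^r$; it is a polynomial in $\mathbf u,\mathbf v$.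

\begin{theorem}\label{thm:form}
For each $k\ge3$ there are $R_k,Q_k,T_k\in\Lambda\otimes\mathbb Q$, of finite degree and independent of $m,n$, with $\deg R_k,\deg T_k\le 3k-5$, such that for all $m,n$
\[
h_{B_k(A_{m|n})}=R_k(\mathbf u/\mathbf v)\prod_i\frac{1+u_i}{1-u_i}\prod_j\frac{1+v_j}{1-v_j}+Q_k(\mathbf u/\mathbf v)\frac{\prod_j(1+v_j)}{\prod_i(1-u_i)}+T_k(\mathbf u/\mathbf v).
\]
\end{theorem}

Each of the three terms becomes a polynomial after multiplication by $\prod_i(1-u_i)\prod_j(1-v_j)$, so Theorem~\ref{thm:main} follows from Theorem~\ref{thm:form}.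

\begin{theorem}\label{thm:sharp}
If $m+n\le1$, then $B_k(A_{m|n})=0$ for $k\ge3$. If $m+n\ge2$ and $k\ge3$, then $\prod_i(1-u_i)\prod_j(1-v_j)$ is exactly the reduced denominator of $h_{B_k}$. For $k=2$ and every $n\ge1$ the statement of Theorem~\ref{thm:main} is false.
\end{theorem}

The proofs use neither the polynomial growth of $B_k$ nor the case $n=0$. By Schur--Weyl duality there is one symmetric series $F_k$ with $h_{B_k(A_{m|n})}=F_k(\mathbf u/\mathbf v)$ for all $m,n$ (Section~\ref{sec:sym}), so information from different $(m|n)$ can be combined. Section~\ref{sec:small} computes the smallest cases and shows the mechanism on them. Section~\ref{sec:slots} bounds the number of boxes of a constituent of $F_k$ outside the first row and column. Section~\ref{sec:free} removes the long first row by factoring $F_k=HG_k$ with $G_k$ Schur-positive; it works with even generators only. Section~\ref{sec:period} controls the long first column, using one odd generator. Section~\ref{sec:sum} sums over the columns, and Section~\ref{sec:sharp} proves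 Theorem~\ref{thm:sharp}.

\section{One symmetric function for all $(m|n)$}\label{sec:sym}

\subsection{The sign rule}
Let $f=\sum_{\sigma\in\mathfrak S_d}f_\sigma x_{\sigma(1)}\cdots x_{\sigma(d)}$ be a multilinear polynomial in $d$ even letters, and let $a_1,\dots,a_d$ be homogeneous elements of a superalgebra $R$. Put
\[
f^s(a_1,\dots,a_d)=\sum_\sigma f_\sigma\,(-1)^{\mathrm{inv}(\sigma;a)}a_{\sigma(1)}\cdots a_{\sigma(d)},
\]
where $\mathrm{inv}(\sigma;a)$ counts the pairs $i<j$ with $\sigma(i)>\sigma(j)$ and $a_{\sigma(i)},a_{\sigma(j)}$ both odd. Let $\varepsilon_i=1$ for $a_i$ even and let the $\varepsilon_i$ for $a_i$ odd be distinct generators of a Grassmann algebra. In the ordinary tensor product of $R$ with the Grassmann algebra,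
\[
f(a_1\otimes\varepsilon_1,\dots,a_d\otimes\varepsilon_d)=f^s(a_1,\dots,a_d)\otimes\varepsilon_1\cdots\varepsilon_d .
\]
If $\varepsilon,\varepsilon'$ are Grassmann monomials with the parities of $a,b$, then the ordinary commutator of $a\otimes\varepsilon$ and $b\otimes\varepsilon'$ is $[a,b]\otimes\varepsilon\varepsilon'$. So if $f$ is built from the letters, each used once, by products and commutators, then $f^s(a)$ is, up to sign, the same expression in the $a_i$ with supercommutators. Consequently a multilinear identity of associative algebras holds in superalgebras with signs inserted, and if a multilinear $f$ lies in $L_k$ of the free algebra on even letters, then $f^s(a)\in L_k(R)$, because the multilinear part of $L_k$ is spanned by iterated brackets of monomials that use each letter once. The same argument applies to the spaces $AL_3$ and $L_2+AL_3$ used below. We therefore prove multilinear statements without signs and use them in the super case. We write $a\circ b=\frac12(ab+(-1)^{|a||b|}ba)$.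

\subsection{Symmetric functions}\label{ss:sf}
We use the standard elements $h_i,e_i,p_r,s_\lambda$, the products $h_{\mathbf a}=\prod h_{a_i}$ and $e_{\mathbf b}=\prod e_{b_j}$, and the Hall scalar product, for which the Schur functions $s_\lambda$ are orthonormal. The adjoint of multiplication by $f$ is $f^\perp$, and $s_{\lambda/\mu}=s_\mu^\perp s_\lambda$. The length of $\lambda$ is $\ell(\lambda)$ and its transpose is $\lambda'$. A skew shape is a \emph{horizontal} (\emph{vertical}) \emph{strip} if it has at most one box in each column (row). We need the following textbook facts.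
\begin{itemize}
\item Pieri rules: $s_\mu h_d=\sum s_\lambda$ and $s_\mu e_d=\sum s_\lambda$, over the $\lambda$ with $\lambda/\mu$ a horizontal, respectively vertical, strip of size $d$.
\item A product $s_\mu s_\nu$ is a nonnegative combination of $s_\lambda$ with $\lambda\supset\mu$.
\item Jacobi--Trudi: $s_{\lambda/\mu}=\det(h_{\lambda_a-\mu_b-a+b})_{a,b}$.
\item The involution $\omega$ is the ring automorphism with $\omega h_i=e_i$; it sends $s_{\lambda/\mu}$ to $s_{\lambda'/\mu'}$.
\item The Specht module $\mathrm{Sp}_\lambda$ (trivial for $\lambda=(d)$) is self-dual and occurs $\langle s_\lambda,h_{\mathbf a}e_{\mathbf b}\rangle$ times in the module induced from $\mathrm{triv}\otimes\mathrm{sgn}$ of $\mathfrak S_{\mathbf a}\times\mathfrak S_{\mathbf b}$.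
\item For $V=\mathbb C^m$ even, $\mathbb S_\lambda V=V^{\otimes d}\otimes_{\mathbb C[\mathfrak S_d]}\mathrm{Sp}_\lambda$ is the irreducible $GL_m$-module of highest weight $\lambda$ and character $s_\lambda(\mathbf u)$ if $\ell(\lambda)\le m$, and is $0$ otherwise.
\end{itemize}
Let $\hat\Lambda=\prod_d\Lambda_d\otimes\mathbb Q$; the map $f\mapsto f(\mathbf u/\mathbf v)$ extends to it degree by degree. An element of $\hat\Lambda$ is \emph{Schur-positive} if its Schur coefficients are nonnegative. Put $H=\sum_ih_i$ and $E_\epsilon=\sum_i\epsilon^ie_i$ for $\epsilon=\pm1$, written $E_+$ and $E_-$. From $H=\exp(\sum p_r/r)$ and $E_\epsilon=\exp(\sum(-1)^{r-1}\epsilon^rp_r/r)$ we get $HE_-=1$ and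
\begin{equation}\label{eq:HE}
H(\mathbf u/\mathbf v)=\frac{\prod_j(1+v_j)}{\prod_i(1-u_i)},\qquad E_\epsilon(\mathbf u/\mathbf v)=\frac{\prod_i(1+\epsilon u_i)}{\prod_j(1-\epsilon v_j)}.
\end{equation}
Apply the specialization to the second factor of the Cauchy identity $\sum_\lambda s_\lambda\otimes s_\lambda=\exp(\sum_rp_r\otimes p_r/r)$. This gives
\[
\sum_\lambda s_\lambda(x)\,s_\lambda(\mathbf u/\mathbf v)=\prod_{q,i}(1-x_qu_i)^{-1}\prod_{q,j}(1+x_qv_j)=\sum_{\mathbf a,\mathbf b}h_{\mathbf a}(x)e_{\mathbf b}(x)\,\mathbf u^{\mathbf a}\mathbf v^{\mathbf b},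
\]
and therefore, for every $f\in\hat\Lambda$,
\begin{equation}\label{eq:coef}
f(\mathbf u/\mathbf v)=\sum_{\mathbf a,\mathbf b}\langle f,h_{\mathbf a}e_{\mathbf b}\rangle\,\mathbf u^{\mathbf a}\mathbf v^{\mathbf b}.
\end{equation}
In particular $f(\mathbf u/\mathbf v)$ has nonnegative coefficients if $f$ is Schur-positive.

\subsection{The series $F_k$}
Identify $x_{\sigma(1)}\cdots x_{\sigma(d)}$ with $\sigma\in\mathbb C[\mathfrak S_d]$, and let $J_{k,d}\subset\mathbb C[\mathfrak S_d]$ be the multilinear part of $L_k$ of the free algebra on $d$ even letters. Renaming the letters by $\tau$ is left multiplication by $\tau$, so $J_{k,d}$ is a left ideal. Let $m_\lambda=m_\lambda^{(k)}$ be the multiplicity of $\mathrm{Sp}_\lambda$ in $J_{k,d}/J_{k+1,d}$, where $d=|\lambda|$, and put $F_k=\sum_\lambda m_\lambda s_\lambda\in\hat\Lambda$.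

\begin{proposition}\label{prop:F}
For all $m,n,k$ we have $h_{B_k(A_{m|n})}=F_k(\mathbf u/\mathbf v)$. For $V$ even, $B_k(T(V))\cong\bigoplus_\lambda(\mathbb S_\lambda V)^{\oplus m_\lambda}$ as $GL(V)$-modules.
\end{proposition}

\begin{proof}
Let $\mathbb C[\mathfrak S_d]$ act on $V^{\otimes d}$ on the right by signed place permutations, $(v_1\otimes\dots\otimes v_d)f=f^s(v_1,\dots,v_d)$. By the sign rule the degree-$d$ part of $L_k(T(V))$ is $V^{\otimes d}J_{k,d}$. A left ideal $J$ of $\mathbb C[\mathfrak S_d]$ is generated by an idempotent, so $V^{\otimes d}\otimes_{\mathbb C[\mathfrak S_d]}J\to V^{\otimes d}J$ is an isomorphism, and $B_k(T(V))_d\cong V^{\otimes d}\otimes_{\mathbb C[\mathfrak S_d]}(J_{k,d}/J_{k+1,d})$. This gives the second claim. For the first, the span in $V^{\otimes d}$ of the words of multidegree $(\mathbf a,\mathbf b)$ is induced from $\mathrm{triv}\otimes\mathrm{sgn}$ of $\mathfrak S_{\mathbf a}\times\mathfrak S_{\mathbf b}$, since exchanging two equal letters gives $+1$ if they are even and $-1$ if they are odd.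 Its tensor product with $\mathrm{Sp}_\lambda$ has dimension $\langle s_\lambda,h_{\mathbf a}e_{\mathbf b}\rangle$. Now use \eqref{eq:coef}.
\end{proof}

We define
\[
G_k=F_kE_-=\sum_\mu g_\mu s_\mu,\qquad\text{so that}\qquad F_k=HG_k .
\]
For even $V$ the factor $H$ is the character of the symmetric algebra $S(V)$.

\section{The smallest cases}\label{sec:small}

\begin{lemma}\label{lem:01}
In $A_{0|1}=\mathbb C[y]$ the space $L_2$ has basis $y^{2j}$, $j\ge1$, and $L_3=0$. Hence $h_{B_2(A_{0|1})}=v^2/(1-v^2)$, and for $k\ge3$ we have $B_k(A_{0|1})=0$ and $m^{(k)}_{(1^j)}=0$ for all $j\ge0$.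
\end{lemma}

\begin{proof}
We have $[y^a,y^b]=(1-(-1)^{ab})y^{a+b}$, which is $2y^{a+b}$ for $a,b$ odd and $0$ otherwise. This gives $L_2$ and $L_3$. By Proposition~\ref{prop:F} and \eqref{eq:coef}, the coefficient of $v^j$ in $h_{B_k(A_{0|1})}$ is $\langle F_k,e_j\rangle=m_{(1^j)}$.
\end{proof}

The first nonzero case adds one even letter $z$, used once. Throughout, $\theta=y^2$; note that $\theta^j=\frac12[y,y^{2j-1}]\in L_2$ for $j\ge1$.

\begin{lemma}\label{lem:11}
For every $k\ge1$, the part of $B_k(A_{1|1})$ of degree $1$ in the even generator $z$ has Hilbert series $u\,v^{k-1}/(1-v)$.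
\end{lemma}

\begin{proof}
Let $M$ be the part of $A$ of degree $1$ in $z$, with basis $y^azy^b$. Let $L_k^0,L_k^1$ be the parts of $L_k$ of degree $0$ and $1$ in $z$, so that $L_k^0=L_k(\mathbb C[y])$ and $L_{k+1}^1=[\mathbb C[y],L_k^1]+[M,L_k^0]$. Let $\mathfrak b$ be the span of the operators $\mathrm{ad}(y^a)$ on $M$. For $k=1$ both summands equal $\mathfrak bM$. For $k=2$ the second lies in $\mathfrak b^2M$, because $\mathrm{ad}(\theta^j)$ is half the supercommutator of $\mathrm{ad}(y)$ and $\mathrm{ad}(y^{2j-1})$. For $k\ge3$ it vanishes by Lemma~\ref{lem:01}. Hence $L^1_{k+1}=\mathfrak b^kM$.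

Define operators on $M$ by $Yw=yw$, $Y'w=(-1)^{|w|}wy$, $\Theta w=\theta w$, $\Theta'w=w\theta$. Then $YY'=-Y'Y$, $Y^2=\Theta$, $Y'^2=-\Theta'$. Since $Y^aY'^bz=\pm y^azy^b$, the space $M=\mathcal Cz$ is free of rank $1$ over $\mathcal C=\mathbb C\langle Y,Y'\rangle/(YY'+Y'Y)$, and $\mathcal C$ is free over its central subalgebra $\mathbb C[\Theta,\Theta']$ with basis $1,Y,Y',YY'$. Let $\delta=\mathrm{ad}(y)=Y-Y'$. Then $\delta^2=\Theta-\Theta'$ is central and is not a zero divisor, so $\delta$ is not a zero divisor. The space $\mathfrak b$ is spanned by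
\[
\mathrm{ad}(\theta^j)=\Theta^j-\Theta'^j\in\delta^2\,\mathbb C[\Theta,\Theta'],\qquad \mathrm{ad}(y\theta^j)=Y\Theta^j-Y'\Theta'^j=\delta\,\Theta^j+Y'(\Theta^j-\Theta'^j).
\]
We claim $\mathfrak b\,\delta^k\mathcal C=\delta^{k+1}\mathcal C$ for $k\ge0$. The inclusion $\supset$ holds because $\delta\in\mathfrak b$. For $\subset$ the displayed formulas leave only $Y'\delta^{k+2}\in\delta^{k+1}\mathcal C$ to check. If $k$ is even, $\delta^{k+2}$ is central and $Y'\delta^{k+2}=\delta^{k+2}Y'$. If $k$ is odd, $\delta^{k+1}$ is central and $Y'\delta^{k+2}=\delta^{k+1}Y'\delta$. So $L_k^1=\delta^{k-1}\mathcal Cz$, which has series $uv^{k-1}/(1-v)^2$, and $L_k^1/L_{k+1}^1$ has series $u(v^{k-1}-v^k)/(1-v)^2$.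
\end{proof}

Two features of this computation persist in general. The first is an operator of degree $2$ in $y$. Modulo $\delta\mathcal C$ we have $Y'c\equiv Yc$, so $Y'^bY^a\equiv\pm Y'^{b-1}Y^{a+1}$ and $\mathcal C/\delta\mathcal C$ is spanned by the $Y^a$. Thus the elements $\mathrm{ad}(y)^{k-1}(y^az)$, $a\ge0$, form a basis of $L^1_k/L^1_{k+1}$. The derivation of $A$ with $z\mapsto\theta\circ z$, $y\mapsto0$ acts on $M$ as $\frac12(\Theta+\Theta')$ and on the quotient, where $\Theta-\Theta'=\delta^2$ acts as zero, as $\Theta$. It raises $a$ by $2$, and the quotient is a free module of rank $2$ over the polynomial ring it generates. Finite generation over such an operator gives, by itself, only the denominator $1-v^2$.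

The second feature explains why the pole at $v=-1$ disappears. Let $k\ge3$. By the two lemmas $F_k(u/v)=uv^{k-1}/(1-v)+O(u^2)$, and $E_-(u/v)=(1-u)/(1+v)$, so
\[
G_k(u/v)=\frac{u\,v^{k-1}}{1-v^2}+O(u^2).
\]
By \eqref{eq:coef} the coefficient of $v^j$ is $g_{(1^j)}$, which is therefore $0$, and the coefficient of $uv^\ell$ for $\ell\ge1$ is $\langle G_k,h_1e_\ell\rangle=g_{(2,1^{\ell-1})}+g_{(1^{\ell+1})}$. Hence
\begin{equation}\label{eq:hookex}
g_{(2,1^{\ell-1})}=\begin{cases}1&\text{if }\ell\ge k-1\text{ and }\ell\equiv k-1 \pmod 2,\\0&\text{otherwise.}\end{cases}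
\end{equation}
These coefficients are nonnegative, bounded, and $2$-periodic in the column length but not constant. So $G_k$ has a simple pole at $v=-1$, and the factor $1+v$ in $H(u/v)$ cancels it. For $k=2$ the same computation gives
\begin{equation}\label{eq:k2}
G_2(0/v)=\frac{v^2}{(1-v)(1+v)^2}=v^2-v^3+2v^4-2v^5+\cdots .
\end{equation}
Here $G_2$ is not Schur-positive, its coefficients are unbounded, the pole at $v=-1$ is double, and $H$ cancels only half of it. The general proof shows that for $k\ge3$ the pattern \eqref{eq:hookex} is the rule: positivity of $G_k$ forces boundedness, and boundedness excludes the double pole.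

\section{Shortening the slots}\label{sec:slots}

The slots of a bracket are arbitrary elements of $A$. The goal of this section is to span $B_k$ by brackets in which all slots but the innermost have degree at most $3$ and the innermost lies in a nearly commutative quotient of $A$. In this section $A=T(V)$ for any finite-dimensional super vector space $V$.

\subsection{The ideal $M_3$}
We have $[L_i,L_j]\subset L_{i+j}$, by induction on $i$ from $[[a,l],l']=[a,[l,l']]-[l,[a,l']]$. A Lie polynomial of degree $e$ in the generators lies in $L_e$. The left ideal $M_3=AL_3$ is two-sided, because $la=al-[a,l]$. A parity-preserving linear map $V\to A$ extends uniquely to a derivation of $A$; such a derivation preserves $L_k$ and $M_3$, and acts on an iterated bracket slot by slot. Expanding the brackets gives the cyclic identity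
\begin{equation}\label{eq:cyc}
[ab,c]+[bc,a]+[ca,b]=0 .
\end{equation}
Written as $[ab,c]=[a,bc]+[b,ca]$, it shows by induction on the length of the first slot that $L_2=[V,A]$.

\begin{lemma}\label{lem:M3}
$[M_3,L_k]\subset L_{k+2}$ for $k\ge1$.
\end{lemma}

\begin{proof}
Let $k=1$, and write $\langle a\,|\,e\rangle$ for the class of $[a,e]$ modulo $L_3$; it vanishes if $a$ or $e$ lies in $L_2$. Put $\Omega(a,b,c,e)=\langle a\circ[b,c]\,|\,e\rangle$. It is antisymmetric in $b,c$. It is antisymmetric in $a,c$, because $a\circ[b,c]+c\circ[b,a]=[b,a\circ c]\in L_2$. With $w=[b,c]$, the average of \eqref{eq:cyc} for $(a,w,e)$ and for $(w,a,e)$ is $[a\circ w,e]+[w\circ e,a]+[e\circ a,w]=0$; the last term lies in $L_3$, so $\Omega$ is antisymmetric in $a,e$. These three transpositions generate $\mathfrak S_4$, so $\Omega$ is totally antisymmetric. For $l\in L_2$ this gives $\langle a\circ[b,l]\,|\,e\rangle=\Omega(a,b,l,e)=-\Omega(a,b,e,l)=0$. Since $ap=a\circ p+\frac12[a,p]$ for $p\in L_3$, and $[a,p]\in L_2$, we get $[M_3,A]\subset L_3$.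

For $k\ge2$ take $p\in M_3$, $l\in L_{k-1}$. Then $[p,[a,l]]=[[p,a],l]+[a,[p,l]]\in[L_3,L_{k-1}]+[A,L_{k+1}]\subset L_{k+2}$ by induction.
\end{proof}

\begin{corollary}\label{cor:slot}
For $k\ge2$ the class of $[a_1,[a_2,\dots,[a_{k-1},a_k]]]$ in $B_k$ depends on each slot only modulo $M_3+L_2$.
\end{corollary}

\begin{proof}
If $a_i\in M_3+L_2$ with $i<k$, the inner bracket starting at $a_i$ lies in $[M_3+L_2,L_{k-i}]\subset L_{k-i+2}$, and the $i-1$ outer slots take it to $L_{k+1}$. The case $i=k$ reduces to $i=k-1$ by exchanging the last two slots.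
\end{proof}

So the slots live in $A/M_3$, which we now bound from above. Let $\mathrm{Lie}(V)\subset A$ be the Lie superalgebra generated by $V$, and let $\{u_1\cdots u_p\}$ be the signed evaluation of $\sum_\sigma x_{\sigma(1)}\cdots x_{\sigma(p)}$ at $u_1,\dots,u_p$.

\begin{lemma}\label{lem:AM3}
\begin{enumerate}
\item Modulo $M_3$, commutators are central and $[a,b][c,d]$ is totally antisymmetric in $a,b,c,d$. Moreover $[a,b][c,d]\in L_2+M_3$.
\item $A$ is spanned by the ordered monomials in a homogeneous basis of $\mathrm{Lie}(V)$, with odd elements occurring at most once. It is also spanned by the $\{u_1\cdots u_p\}$ with $u_i\in\mathrm{Lie}(V)$ homogeneous.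
\item $A/M_3$ is spanned by ordered monomials in the generators, with odd generators occurring at most once, times products of commutators of generators. For even $V$ there is a $GL(V)$-equivariant surjection
\[
S(V)\otimes{\textstyle\bigwedge^{\mathrm{ev}}}V\to A/M_3,\qquad v_1\cdots v_p\otimes w_1\wedge\dots\wedge w_{2q}\mapsto \tfrac1{p!}\{v_1\cdots v_p\}[w_1,w_2]\cdots[w_{2q-1},w_{2q}].
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Centrality holds because $[a,[b,c]]\in L_3$. From $[a,bc]=[a,b]c+b[a,c]$ we get
\[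
[[a,bc],d]=[[a,b],d]c+[a,b][c,d]+[b,d][a,c]+b[[a,c],d],
\]
so $[a,b][c,d]\equiv-[a,c][b,d]$ modulo $M_3$. This is antisymmetry in $b,c$; that in $a,b$ and in $c,d$ is evident. Finally $[a,b][c,d]=[a,b[c,d]]-b[a,[c,d]]$.

(2) This is the spanning half of the Poincar\'e--Birkhoff--Witt theorem. Let $A^{\le p}$ be the span of products of at most $p$ homogeneous elements of $\mathrm{Lie}(V)$; these spaces exhaust $A$. Exchanging two adjacent factors of a product of $p$ elements changes it by a sign and an element of $A^{\le p-1}$, and $u^2=\frac12[u,u]$ for odd $u$. Both claims follow by induction on $p$.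

(3) Modulo $M_3$, Lie elements of degree at least $3$ vanish and those of degree $2$ are central. Apply this to the two spanning sets of (2). The map is well defined by (1).
\end{proof}

\subsection{Moving letters inward}
The identity $[ab,c]=[a,bc]+[b,ca]$ shortens the outer slot by pushing letters into $c$. For $c\in L_k$ with $k\ge2$ this is useless, since $bc$ need not lie in $L_k$. Instead we write the bracket as $[a,[b,c]]$ and push letters from $a$ into $b$, leaving $c$ alone. By Lemma~\ref{lem:AM3}(2) we may take $a$ to be a symmetrized product, and by polarization a power $u^p$. The basic relation says that the third difference $\sum_{i}(-1)^i\binom3i\mathrm{ad}(u^{3-i})\,\mathrm{ad}(u^i\circ b)$, whose last term vanishes because $\mathrm{ad}(1)=0$, is a sum of longer brackets.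

\begin{lemma}\label{lem:id}
In any associative algebra,
\[
\mathrm{ad}(u^3)\mathrm{ad}(b)-3\,\mathrm{ad}(u^2)\mathrm{ad}(u\circ b)+3\,\mathrm{ad}(u)\mathrm{ad}(u^2\circ b)=\mathrm{ad}(u)^3\mathrm{ad}(b)-\tfrac32\,\mathrm{ad}(u)\,\mathrm{ad}([u,b])\,\mathrm{ad}(u).
\]
\end{lemma}

\begin{proof}
Let $U,B$ be left and $U',B'$ right multiplication by $u,b$; left multiplications commute with right ones. Put $X=U-U'=\mathrm{ad}(u)$ and $w=[u,b]$, and let $W,W'$ be left and right multiplication by $w$. Right multiplication by $u^ib$ is $B'U'^i$ and by $bu^i$ is $U'^iB'$, so $[U,B]=W$ and $[U',B']=-W'$. Since $\mathrm{ad}(u^3)=X(U^2+UU'+U'^2)$ and $\mathrm{ad}(u^2)=X(U+U')$,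
\begin{multline*}
\mathrm{ad}(u^3)\mathrm{ad}(b)-3\,\mathrm{ad}(u^2)\mathrm{ad}(ub)+3\,\mathrm{ad}(u)\mathrm{ad}(u^2b)\\
=X\bigl\{(U^2+UU'+U'^2)(B-B')-3(U+U')(UB-B'U')+3(U^2B-B'U'^2)\bigr\}.
\end{multline*}
The terms in braces that contain $B$ sum to $(U^2-2UU'+U'^2)B=X^2B$. Those that contain $B'$ sum to
\[
-X^2B'-3UU'B'+3UB'U'+3U'B'U'-3B'U'^2=-X^2B'-3U[U',B']+3[U',B']U'=-X^2B'+3W'X .
\]
So this expression equals $X^3\mathrm{ad}(b)+3XW'X$. With $bu,bu^2$ in place of $ub,u^2b$ the braces contain $(U^2+UU'+U'^2)(B-B')-3(U+U')(BU-U'B')+3(BU^2-U'^2B')$. Now the $B'$-terms sum to $-X^2B'$, and the $B$-terms to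
\[
X^2B+3UU'B-3UBU-3U'BU+3BU^2=X^2B+3U'[U,B]-3[U,B]U=X^2B-3WX ,
\]
which gives $X^3\mathrm{ad}(b)-3XWX$. The average of the two results is the claim, as $W-W'=\mathrm{ad}(w)$.
\end{proof}

\begin{lemma}\label{lem:multi}
For $p\ge3$ there is a multilinear identity in $u_1,\dots,u_p,b,c$
\[
[\{u_1\cdots u_p\},[b,c]]=\sum_{i<j}[u_i\circ u_j,[f_{ij},c]]+\sum_i[u_i,[f_i,c]]+\mathcal R,
\]
where $\mathcal R$ is a sum of terms $[q,[q',[q'',c]]]$ and $[q,[q',[q'',[q''',c]]]]$, and $f_{ij},f_i,q,\dots$ are noncommutative polynomials in the $u_i$ and $b$.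
\end{lemma}

\begin{proof}
Write $\equiv$ for equality modulo sums of products of three or four operators $\mathrm{ad}(q)$ with $q$ a polynomial in $u,b$. Replace $u$ by $u+\beta u^{p-2}$ in Lemma~\ref{lem:id} and take the coefficient of $\beta$:
\[
3\,\mathrm{ad}(u^p)\mathrm{ad}(b)\equiv3\,\mathrm{ad}(u^2)\mathrm{ad}(u^{p-2}\circ b)+6\,\mathrm{ad}(u^{p-1})\mathrm{ad}(u\circ b)-3\,\mathrm{ad}(u^{p-2})\mathrm{ad}(u^2\circ b)-6\,\mathrm{ad}(u)\mathrm{ad}(u^{p-1}\circ b).
\]
The outer exponents on the right are $2$, $p-1$, $p-2$, $1$, all less than $p$. Induction on $p$, for all $b$ at once, gives $\mathrm{ad}(u^p)\mathrm{ad}(b)\equiv\mathrm{ad}(u^2)\mathrm{ad}(f)+\mathrm{ad}(u)\mathrm{ad}(f')$ with $f,f'$ polynomials in $u,b$. Apply this to $c$, put $u=\sum\alpha_iu_i$, and take the part of the coefficient of $\alpha_1\cdots\alpha_p$ that is linear in $b$. The coefficient of $\alpha_i\alpha_j$ in $u^2$ is $2u_i\circ u_j$.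
\end{proof}

\begin{proposition}\label{prop:red}
Let $\mathcal S\subset A$ be the span of $V$, $V\circ V$ and $[V,V]\circ V$. For $k\ge2$ we have $B_{k+1}=[\mathcal S,B_k]$. Hence for $k\ge2$ the space $B_k$ is spanned by the brackets
\[
[a_1,[\dots,[a_{k-2},[v,\eta]]]],\qquad a_i\in\mathcal S,\quad v\in V,\quad\eta\in A/M_3 .
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:AM3}(2), $L_{k+1}$ is spanned by the $[\{u_1\cdots u_p\},[b,c]]$ with $u_i\in\mathrm{Lie}(V)$ homogeneous and $c\in L_{k-1}$. Such an element lies in $\sum[u_i\circ u_j,L_k]+\sum[u_i,L_k]+L_{k+2}$: for $p\le2$ directly, and for $p\ge3$ by Lemma~\ref{lem:multi}, since $\mathcal R\in L_{k+2}$. If $\deg u_i\ge2$, then $u_i\in L_2$ and $[u_i,L_k]\subset L_{k+2}$. If $u_i$ or $u_j$ has degree at least $3$, then $u_i\circ u_j\in M_3$; if both have degree $2$, then $u_i\circ u_j\in L_2+M_3$ by Lemma~\ref{lem:AM3}(1). In both cases $[u_i\circ u_j,L_k]\subset L_{k+2}$ by Lemma~\ref{lem:M3}. What remains are single $u_i$ of degree $1$ and pairs of degrees $(1,1)$ and $(1,2)$,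 which give elements of $[\mathcal S,L_k]$. The last claim follows by iteration from $L_2=[V,A]$ and Corollary~\ref{cor:slot}.
\end{proof}

\begin{corollary}\label{cor:hook}
Let $k\ge2$. If $m^{(k)}_\lambda\ne0$, then $\lambda$ has at most $3k-5$ boxes outside its first row and first column.
\end{corollary}

\begin{proof}
Take $V$ even of dimension at least $\ell(\lambda)$, so that $\mathbb S_\lambda V$ occurs in $B_k(T(V))$. Proposition~\ref{prop:red} and Lemma~\ref{lem:AM3}(3) give an equivariant surjection
\[
\bigl(V\oplus S^2V\oplus{\textstyle\bigwedge^2}V\otimes V\bigr)^{\otimes(k-2)}\otimes V\otimes S(V)\otimes{\textstyle\bigwedge^{\mathrm{ev}}}V\to B_k .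
\]
So $s_\lambda$ occurs in $s_\alpha h_ae_b$ for some $a,b$ and some $\alpha$ with $|\alpha|\le3(k-2)+1=3k-5$. By the Pieri rule the constituents $\kappa$ of $h_ae_b$ lie in the union of the first row and first column. As $s_\lambda$ occurs in some $s_\alpha s_\kappa$, we have $\lambda\supset\kappa$ and $|\lambda/\kappa|=|\alpha|$.
\end{proof}

\section{Factoring out the symmetric algebra}\label{sec:free}

The constituents of $F_k$ may have a long first row and a long first column. In this section the long row is removed. Let $V=\mathbb C^m$ be even, $m\ge1$, and $B=B_k(T(V))$. The graded pieces of $B$ are finite-dimensional polynomial $GL_m$-modules, hence semisimple; a vector has \emph{type} $\lambda$ if it lies in the $\mathbb S_\lambda V$-isotypic component. The translations $\partial_j$ act on $B$, and we want $B\cong S(V)\otimes\bigcap_j\ker\partial_j$. A Taylor expansion embeds the left side in the right. The obstruction to surjectivity is a first cohomology group: it measures whether the equations $\partial_jb=b_j$ can be solved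 when $\partial_ib_j=\partial_jb_i$. To control it we need operators that raise degree, to serve as a homotopy.

Consider the derivations of $T(V)$
\[
\partial_j:x_l\mapsto\delta_{jl},\qquad \mathcal E_{ab}:x_l\mapsto\delta_{bl}x_a,\qquad \mathcal E=\sum_a\mathcal E_{aa},\qquad \xi_i:x_l\mapsto x_i\circ x_l .
\]
The $\mathcal E_{ab}$ give the action of $\mathfrak{gl}_m$, and $\mathcal E$ is the degree operator. A commutator of derivations is a derivation, so it is computed on generators. We have $[\partial_j,\mathcal E_{ab}]x_l=\delta_{bl}\delta_{ja}$, $[\partial_j,\xi_i]x_l=\delta_{ij}x_l+\delta_{jl}x_i$, and $[\mathcal E_{ab},\xi_i]x_l=\delta_{bi}\,x_a\circ x_l+\delta_{bl}\,x_i\circ x_a-\delta_{bl}\,x_i\circ x_a$. Thus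
\begin{equation}\label{eq:comm}
[\partial_i,\partial_j]=0,\qquad[\partial_j,\mathcal E_{ab}]=\delta_{ja}\partial_b,\qquad[\partial_j,\xi_i]=\delta_{ij}\mathcal E+\mathcal E_{ij},\qquad[\mathcal E_{ab},\xi_i]=\delta_{bi}\xi_a .
\end{equation}
The operator $\sum_i\xi_i\partial_i$ does not commute with the $\partial_j$, but it can be corrected by a central element of the enveloping algebra of $\mathfrak{gl}_m$. On any $\mathfrak{gl}_m$-module put
\[
\mathrm{Cas}=\sum_{a,b}\mathcal E_{ab}\mathcal E_{ba},\qquad\mathrm{cas}=\tfrac12(\mathrm{Cas}-m\mathcal E)+\tfrac12\mathcal E(\mathcal E-1).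
\]
On a highest weight vector of weight $\lambda$, $\mathrm{Cas}$ acts by $\sum_i\lambda_i^2+\sum_{a<b}(\lambda_a-\lambda_b)=\sum_i\lambda_i(\lambda_i+m+1-2i)=2\,\mathrm{ct}(\lambda)+m|\lambda|$. Here the \emph{content} of the box in row $i$ and column $j$ is $j-i$, and $\mathrm{ct}(\lambda)$ is the sum of the contents. So $\mathrm{cas}$ acts on type $\lambda$ by
\[
\chi(\lambda)=\mathrm{ct}(\lambda)+\binom{|\lambda|}2 .
\]

\begin{lemma}\label{lem:C}
The operator $C=\sum_i\xi_i\partial_i-\mathrm{cas}$ on $B$ preserves degree and commutes with $\mathfrak{gl}_m$ and with every $\partial_j$.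
\end{lemma}

\begin{proof}
By \eqref{eq:comm}, $[\mathcal E_{ab},\sum_i\xi_i\partial_i]=\xi_a\partial_b-\xi_a\partial_b=0$, and $\mathrm{cas}$ is central. Next, $[\partial_j,\sum_i\xi_i\partial_i]=\mathcal E\partial_j+\sum_i\mathcal E_{ij}\partial_i$. On the other hand $[\partial_j,\mathrm{Cas}]=\sum_b\partial_b\mathcal E_{bj}+\sum_a\mathcal E_{aj}\partial_a=2\sum_a\mathcal E_{aj}\partial_a+m\partial_j$, $[\partial_j,\mathcal E]=\partial_j$, and $[\partial_j,\mathcal E^2-\mathcal E]=\partial_j\mathcal E+\mathcal E\partial_j-\partial_j=2\mathcal E\partial_j$. Hence $[\partial_j,\mathrm{cas}]=\sum_a\mathcal E_{aj}\partial_a+\mathcal E\partial_j$ as well.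
\end{proof}

Thus $B=\bigoplus_{c\in\mathbb C}B_{(c)}$, where $B_{(c)}$ is the generalized $(-c)$-eigenspace of $C$, and each $B_{(c)}$ is graded and stable under $\mathfrak{gl}_m$ and the $\partial_j$. For a $\mathfrak{gl}_m$-module $N$ with operators $\partial_j$ satisfying the first two relations of \eqref{eq:comm}, consider the Koszul complex
\[
N\to N\otimes V\to N\otimes{\textstyle\bigwedge^2}V\to\cdots,\qquad d=\sum_j\partial_j\otimes dx_j\wedge ,
\]
where $dx_j$ is the standard basis of $V$, with cohomology $\mathcal H^i(N)$. Let $\iota_i$ be contraction with the dual basis, so that $\iota_i\,dx_j+dx_j\,\iota_i=\delta_{ij}$ and $\mathcal E_{ab}$ acts on $\bigwedge V$ as $dx_a\iota_b$. The differential commutes with the diagonal action of $\mathfrak{gl}_m$, since its commutator with $\mathcal E_{ab}$ is $-\partial_b\otimes dx_a+\partial_b\otimes dx_a$. We have $\mathcal H^0(N)=\bigcap_j\ker\partial_j$. For $N=S(V)$ the complex is the polynomial de Rham complex, and $\mathcal H^1=0$ by the Poincar\'e lemma.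

\begin{lemma}\label{lem:H1}
If the type $\kappa$ occurs in $\mathcal H^1(B_{(c)})$, then $\chi(\kappa)=c$.
\end{lemma}

\begin{proof}
Let $\rho=\sum_i\xi_i\otimes\iota_i$ on $B\otimes\bigwedge V$. Writing $\partial_j\xi_i=\xi_i\partial_j+[\partial_j,\xi_i]$, we get on $B\otimes V$
\[
d\rho+\rho d=\sum_i\xi_i\partial_i+\sum_{i,j}[\partial_j,\xi_i]\otimes dx_j\iota_i=\sum_i\xi_i\partial_i+\mathcal E_B+\sum_{i,j}\mathcal E_{ij}\otimes dx_j\iota_i ,
\]
where the subscript $B$ marks operators on the first factor. Let the subscript $\mathrm{tot}$ mark the diagonal action. Then $\mathcal E_{\mathrm{tot}}=\mathcal E_B+1$, and $\mathrm{Cas}_{\mathrm{tot}}=\mathrm{Cas}_B+2\sum\mathcal E_{ij}\otimes dx_j\iota_i+m$ because $\mathrm{Cas}$ acts on $V$ by $m$. Substituting $\sum\xi_i\partial_i=C+\mathrm{cas}_B$,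
\[
d\rho+\rho d=C+\tfrac12\mathrm{Cas}_{\mathrm{tot}}-\tfrac m2(\mathcal E_B+1)+\tfrac12\mathcal E_B(\mathcal E_B+1)=C+\mathrm{cas}_{\mathrm{tot}} .
\]
By semisimplicity a class of type $\kappa$ is represented by a closed $\varphi\in B_{(c)}\otimes V$ of type $\kappa$, and $(C+\chi(\kappa))\varphi=d(\rho\varphi)$. The element $\rho\varphi\in B$ need not lie in $B_{(c)}$, but $d$ commutes with the projection onto $B_{(c)}$ and the left side lies in $B_{(c)}\otimes V$, so it is $d$ of the $B_{(c)}$-component of $\rho\varphi$. Hence $C$ acts by $-\chi(\kappa)$ on the type-$\kappa$ part of $\mathcal H^1(B_{(c)})$. Since $C+c$ is nilpotent on each graded piece, $\chi(\kappa)=c$.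
\end{proof}

\begin{lemma}\label{lem:chi}
If $\mu$ is not a column $(1^j)$, $j\ge0$, and $\kappa/\mu$ is a nonempty horizontal strip, then $\chi(\kappa)>\chi(\mu)$.
\end{lemma}

\begin{proof}
List the boxes $\square_1,\dots,\square_d$ of the strip from left to right. Columns strictly increase and rows weakly decrease, so contents strictly increase; the first box is in row at most $\ell(\mu)+1$, so its content is at least $-\ell(\mu)$. Therefore
\[
\chi(\kappa)-\chi(\mu)=\sum_{b=1}^d\bigl(\mathrm{ct}(\square_b)+|\mu|+b-1\bigr)\ge\sum_{b=1}^d\bigl(|\mu|-\ell(\mu)+2(b-1)\bigr),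
\]
and $|\mu|>\ell(\mu)$.
\end{proof}

For columns the lemma fails, since $\chi(1^j)=-\binom j2+\binom j2=0$ for all $j$. This is where $k\ge3$ enters the next proof; by \eqref{eq:k2} its conclusion is false for $k=2$.

\begin{proposition}\label{prop:pos}
For $k\ge3$ the series $G_k$ is Schur-positive.
\end{proposition}

\begin{proof}
Fix $c$ and let $\Gamma=\mathcal H^0(B_{(c)})$. On $\Gamma$ we have $C=-\mathrm{cas}$, so $\chi(\mu)=c$ for each type $\mu$ in $\Gamma$, and $\mu$ is not a column by Lemma~\ref{lem:01}. Choose a graded $\mathfrak{gl}_m$-equivariant projection $\pi:B_{(c)}\to\Gamma$ and define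
\[
\Phi:B_{(c)}\to S(V)\otimes\Gamma,\qquad\Phi(b)=\sum_\alpha\frac{x^\alpha}{\alpha!}\otimes\pi(\partial^\alpha b),
\]
a finite sum over multi-indices $\alpha$. Let $\partial_j$ act on the target through the first factor. Then $\Phi\partial_j=\partial_j\Phi$ by shifting $\alpha$. Also $\Phi(b)=(1\otimes\pi)\exp(\sum_jx_j\otimes\partial_j)(1\otimes b)$, and $\sum_jx_j\otimes\partial_j$ commutes with $\mathfrak{gl}_m$ by the computation made for $d$, so $\Phi$ is equivariant. On $\Gamma$ we have $\Phi(b)=1\otimes b$. The map $\Phi$ is injective: a nonzero element of lowest degree in the kernel would be killed by all $\partial_j$, hence lie in $\Gamma$, where $\Phi$ is injective.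

Let $N$ be the cokernel of $\Phi$. In the long exact sequence
\[
0\to\mathcal H^0(B_{(c)})\to\mathcal H^0(S(V)\otimes\Gamma)\to\mathcal H^0(N)\to\mathcal H^1(B_{(c)})\to\mathcal H^1(S(V)\otimes\Gamma)
\]
the first map is the isomorphism $\Gamma\to1\otimes\Gamma$ and the last term is $0$. So $\mathcal H^0(N)\cong\mathcal H^1(B_{(c)})$ as $\mathfrak{gl}_m$-modules. Since the image of $\Phi$ contains $1\otimes\Gamma$, the module $N$ is a quotient of $S^{\ge1}(V)\otimes\Gamma$. By the Pieri rule and Lemma~\ref{lem:chi}, every type $\kappa$ in $N$ has $\chi(\kappa)\neq c$, while by Lemma~\ref{lem:H1} every type in $\mathcal H^1(B_{(c)})$ has $\chi(\kappa)=c$. Hence $\mathcal H^0(N)=0$. If $N$ were nonzero, its lowest-degree part would lie in $\mathcal H^0(N)$. So $N=0$.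

Summing over $c$, we get $B\cong S(V)\otimes\mathcal H^0(B)$. Thus $G_k(u_1,\dots,u_m)=F_k(u_1,\dots,u_m)\prod_i(1-u_i)$ is the character of the polynomial module $\mathcal H^0(B)$, and $g_\mu\ge0$ for $\ell(\mu)\le m$. Here $m$ is arbitrary.
\end{proof}

Every partition $\mu$ is uniquely $\nu+1^\ell=(\nu_1+1,\dots,\nu_\ell+1)$ with $\ell\ge\ell(\nu)$: take $\ell=\ell(\mu)$ and let $\nu$ be $\mu$ without its first column. Write $g_{\nu,\ell}=g_{\nu+1^\ell}$.

\begin{corollary}\label{cor:nu}
For $k\ge3$ we have $g_{\nu,\ell}=0$ if $|\nu|>3k-5$.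
\end{corollary}

\begin{proof}
Let $\mu=\nu+1^\ell$ and $a\ge\mu_1$, and let $(a,\mu)$ be $\mu$ with a new first row of length $a$. The shape $(a,\mu)/\mu$ is a horizontal strip of size $a$, so $s_{(a,\mu)}$ occurs in $h_as_\mu$. Since $F_k=HG_k$ with $G_k$ Schur-positive, $m_{(a,\mu)}\ge g_\mu$. The partition $(a,\mu)$ has $\sum_i(\mu_i-1)=|\nu|$ boxes outside its first row and column. Apply Corollary~\ref{cor:hook}.
\end{proof}

\section{Eventual periodicity in the column length}\label{sec:period}

Only finitely many $\nu$ remain, and we need the behavior of $g_{\nu,\ell}$ as $\ell\to\infty$. By \eqref{eq:coef} a long column is detected by a high power of one odd generator, and the bounded part $\nu$ by a few even letters, each used once. Fix $k\ge3$ and $r\ge0$. Let $A=A_{r|1}$ with even generators $z_1,\dots,z_r$ and odd generator $y$, and let $Z=\bigoplus_\ell Z[\ell]\subset B_k(A)$ be the part of degree $1$ in each $z_i$, graded by the degree in $y$. The group $\mathfrak S_r$ acts on $Z$ by permuting the $z_i$.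

\subsection{Multiplying a slot by $\theta$}
The element $\theta=y^2=\frac12[y,y]$ is even and central modulo $M_3$. We would like to multiply by it, but a bracket has several slots, and the operation must respect the relations among brackets. Derivations do respect them. Let $t_i$ be the derivation with $z_i\mapsto\theta\circ z_i$ and all other generators $\mapsto0$, and let $D$ be the derivation with $y\mapsto y^3$, $z_i\mapsto0$. On $A/M_3$ the maps $a\mapsto\deg_{z_i}(a)\,\theta a$ and $a\mapsto\deg_y(a)\,\theta a$ (for multihomogeneous $a$) are derivations, because $\theta$ is even and central there, and they agree with $t_i$ and $D$ on generators. So they are the maps induced by $t_i$ and $D$.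

The space $Z$ is spanned by brackets with multihomogeneous slots, and in such a bracket exactly one slot contains $z_i$. By Corollary~\ref{cor:slot}, $t_i$ multiplies that slot by $\theta$, and $D$ gives the sum over all slots of the bracket with that slot $a$ replaced by $\deg_y(a)\,\theta a$. Hence the $t_i$ commute on $Z$, which becomes a graded module over $P=\mathbb C[t_1,\dots,t_r]$ with $\deg t_i=2$. Applying $t_i$ first raises the $y$-degree of the slot containing $z_i$ by $2$ and changes no other slot, so
\begin{equation}\label{eq:Dt}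
[D,t_i]=2t_i^2\quad\text{on }Z .
\end{equation}

\begin{lemma}\label{lem:fg}
$Z$ is a finitely generated $P$-module, and $\dim Z[\ell]$ is bounded.
\end{lemma}

\begin{proof}
The commutators of generators are $[z_i,z_{i'}]$, $[z_i,y]$ and $[y,y]=2\theta$. By Lemma~\ref{lem:AM3}(3), the part of $A/M_3$ of degree at most $1$ in each $z_i$ is spanned by the $\eta_0\theta^j$, $j\ge0$, where $\eta_0$ runs over the finite set of products $z_{i_1}\cdots z_{i_p}\,y^a\prod[z_i,z_{i'}]\prod[z_i,y]$ with $i_1<\dots<i_p$, $a\in\{0,1\}$, and degree at most $1$ in each $z_i$. By Proposition~\ref{prop:red}, $Z$ is spanned by brackets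
\[
b=[a_1,[\dots,[a_{k-2},[v,\eta_0\theta^j]]]]
\]
with the $a_i$ from a finite set of multihomogeneous elements spanning $\mathcal S$ and $v$ a generator. For given $\ell$ the exponent $j$ is determined by the other data, which range over a finite set, so $\dim Z[\ell]$ is bounded. It remains to write each $b$ as a scalar multiple of a power of some $t_i$ applied to one of finitely many elements. The difficulty is that $\theta^j$ may sit in a slot that contains no $z_i$; then it has to be moved outward.

\emph{Case 1: $\eta_0$ contains some $z_i$.} Then $b=t_i^j[a_1,[\dots,[a_{k-2},[v,\eta_0]]]]$. In the other cases $\eta_0\in\{1,y\}$.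

\emph{Case 2: $\eta_0=1$.} The last slot is $1$ or lies in $L_2$, so $b=0$ by Corollary~\ref{cor:slot}.

\emph{Case 3: $\eta_0=y$, $v=z_i$.} For $j\ge1$ apply \eqref{eq:cyc} to $(z_i,\theta^j,y)$; only one argument is odd, so no signs appear. We get $[z_i,\theta^jy]=[z_i\theta^j,y]+[yz_i,\theta^j]$, and the last term lies in $L_3$ because $\theta^j\in L_2$. So $b=t_i^j[a_1,[\dots,[a_{k-2},[z_i,y]]]]$, which also holds for $j=0$.

\emph{Case 4: $\eta_0=y$, $v=y$.} Now $[y,y\theta^j]=2\theta^q$ with $q=j+1$. Let $a=a_{k-2}$, which exists because $k\ge3$. If $a$ contains no $z_i$, it lies in $\mathbb C[y]$ and $[a,\theta^q]=0$. Otherwise $a$ contains some $z_i$. We have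
\[
[\theta^q,a]=\sum_{i'=0}^{q-1}\theta^{i'}[\theta,a]\theta^{q-1-i'}=\Bigl[\theta,\sum_{i'=0}^{q-1}\theta^{i'}a\,\theta^{q-1-i'}\Bigr],
\]
the inner sum is congruent to $q\,a\theta^{q-1}$ modulo $M_3$, and $[\theta,M_3]\subset L_4$ by Lemma~\ref{lem:M3}. So $[a,\theta^q]\equiv q[a\theta^{q-1},\theta]=\frac q2[a\theta^{q-1},[y,y]]$ modulo $L_4$, and $b=q\,t_i^{q-1}[a_1,[\dots,[a_{k-3},[a,[y,y]]]]]$.
\end{proof}

\subsection{Passing to one invariant operator}
We need the multiplicities of $\mathfrak S_r$-modules in $Z[\ell]$, and the $t_i$ are permuted by $\mathfrak S_r$. The invariant operator of degree $2$ is $\tau=t_1+\dots+t_r$. Lemma~\ref{lem:fg} alone does not give period $2$: the module $\mathbb C[t_1,t_2]/(t_1+t_2)$ is finitely generated with bounded Hilbert function, $\mathfrak S_2$ acts on it by $t_1\mapsto-t_1$, and its invariants live in degrees divisible by $4$. The operator $D$ rules out such examples.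

\begin{lemma}\label{lem:tau}
$Z$ is finitely generated over $\mathbb C[\tau]$. For $r=0$, $Z=0$.
\end{lemma}

\begin{proof}
For $r=0$ use Lemma~\ref{lem:01}. Let $r\ge1$ and let $I\subset P$ be the annihilator of $Z$, a homogeneous ideal, with zero set $\mathcal V(I)\subset\mathbb C^r$. If $b_1,\dots,b_e$ are homogeneous generators of $Z$, then $f\mapsto(fb_1,\dots,fb_e)$ embeds $P/I$ in a finite sum of shifts of $Z$, so the Hilbert function of $P/I$ is bounded. Its Hilbert polynomial is then constant, so $P/I$ has Krull dimension at most $1$, and the cone $\mathcal V(I)$ is contained in a finite union of lines through $0$.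

By \eqref{eq:Dt} and the Leibniz rule, $[D,f]=\Delta(f)$ on $Z$ for $f\in P$, where $\Delta=2\sum_it_i^2\,\partial/\partial t_i$. If $f$ acts as zero, so does $[D,f]$; thus $\Delta(I)\subset I$, and $\mathcal V(I)$ is preserved by the flow of $\Delta$, as follows. The map $\exp(\zeta\Delta):P\to P[[\zeta]]$ is a ring homomorphism, and $\Delta^nt_i=2^nn!\,t_i^{n+1}$ shows that it sends $t_i$ to $t_i/(1-2\zeta t_i)$. Let $0\ne\mathbf p=(p_1,\dots,p_r)\in\mathcal V(I)$ and $\mathbf p(\zeta)=(p_i/(1-2\zeta p_i))_i$. For $f\in I$ the rational function $f(\mathbf p(\zeta))$ of $\zeta$ is regular at $0$ with Taylor coefficients $(\Delta^nf)(\mathbf p)/n!=0$, so it vanishes identically. Hence $\mathbf p(\zeta)\in\mathcal V(I)$ wherever it is defined, and the nonzero points $\mathbf p(\zeta)$ lie on one line for infinitely many $\zeta$. For $p_i,p_j\ne0$ the ratio of the $i$th and $j$th coordinates then takes one value infinitely often, so $1-2\zeta p_j=\gamma(1-2\zeta p_i)$ for a constant $\gamma$ and infinitely many $\zeta$. This forces $\gamma=1$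 and $p_i=p_j$. All nonzero coordinates of $\mathbf p$ are equal, so $\sum_ip_i\ne0$.

Thus $\mathcal V(I+(\tau))\subset\{0\}$, and $P/(I+(\tau))$ is finite-dimensional by the Nullstellensatz. The space $Z/\tau Z$ is a finitely generated module over this ring, so it is finite-dimensional. Homogeneous lifts of a basis of $Z/\tau Z$ generate $Z$ over $\mathbb C[\tau]$, by induction on the degree.
\end{proof}

\begin{corollary}\label{cor:f}
For every partition $\alpha$ the series $f_\alpha(v)=\sum_\ell\langle F_k,s_\alpha e_\ell\rangle v^\ell$ lies in $(1-v^2)^{-1}\mathbb Z[v]$ and has bounded coefficients.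
\end{corollary}

\begin{proof}
Let $r=|\alpha|$. By Proposition~\ref{prop:F} and \eqref{eq:coef}, the part of $B_k(A_{r|1})$ of degree $\ell$ in $y$ is a polynomial $GL_r$-module with character $\sum_{\mathbf a}\langle e_\ell^\perp F_k,h_{\mathbf a}\rangle\mathbf u^{\mathbf a}=(e_\ell^\perp F_k)(\mathbf u)$. So it contains $\mathbb S_\beta\mathbb C^r$ for $|\beta|=r$ exactly $\langle F_k,s_\beta e_\ell\rangle$ times. The weight-$(1^r)$ space of $(\mathbb C^r)^{\otimes r}$ is the bimodule $\mathbb C[\mathfrak S_r]$, so that of $\mathbb S_\beta\mathbb C^r$ is $\mathrm{Sp}_\beta$. Hence $f_\alpha$ is the Hilbert series of $\mathrm{Hom}_{\mathfrak S_r}(\mathrm{Sp}_\alpha,Z)$. As $\tau$ is $\mathfrak S_r$-invariant, this is a graded $\mathbb C[\tau]$-submodule of a finite sum of copies of $Z$, hence finitely generated by Lemma~\ref{lem:tau}. Such a module is a finite sum of shifts of $\mathbb C[\tau]$ and of modules $\mathbb C[\tau]/(\tau^e)$.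
\end{proof}

\subsection{From $F_k$ to $G_k$}
Dividing by $H$ introduces a factor $(1+v)^{-1}$, which could raise the order of the pole at $v=-1$ to two, as in \eqref{eq:k2}. Positivity prevents this.

\begin{proposition}\label{prop:per}
For $k\ge3$ and each $\nu$, the sequence $\ell\mapsto g_{\nu,\ell}$ is eventually $2$-periodic.
\end{proposition}

\begin{proof}
Write $F=F_k$, $G=G_k$, and let $E^\perp(v)=\sum_\ell v^\ell e_\ell^\perp:\hat\Lambda\to\hat\Lambda[[v]]$. Since $p_r^\perp=r\,\partial/\partial p_r$ and $\sum_\ell v^\ell e_\ell=\exp(\sum_r(-1)^{r-1}v^rp_r/r)$, the map $E^\perp(v)=\exp(\sum_r(-1)^{r-1}v^r\partial/\partial p_r)$ is the substitution $p_r\mapsto p_r+(-1)^{r-1}v^r$. It is a ring homomorphism, and it sends $H=\exp(\sum p_r/r)$ to $(1+v)H$. So $F=HG$ gives $E^\perp(v)G=(1+v)^{-1}E_-\cdot E^\perp(v)F$. Pair with $s_\alpha$, and use that $e_j^\perp s_\alpha$ is the sum of the $s_\beta$ with $\alpha/\beta$ a vertical strip of size $j$: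
\[
\gamma_\alpha(v):=\sum_\ell\langle G,s_\alpha e_\ell\rangle v^\ell=\frac1{1+v}\sum_{\beta:\ \alpha/\beta\ \text{vertical strip}}(-1)^{|\alpha/\beta|}f_\beta(v).
\]
By Corollary~\ref{cor:f}, $\gamma_\alpha$ is a polynomial plus $c_1/(1-v)+c_2/(1+v)+c_3/(1+v)^2$, so its coefficients are $c_1+(-1)^\ell c_2+(-1)^\ell(\ell+1)c_3$ for large $\ell$. Both $G$ and $F-G=(H-1)G$ are Schur-positive by Proposition~\ref{prop:pos}, so these coefficients lie between $0$ and those of $f_\alpha$, which are bounded. Hence $c_3=0$, and $\ell\mapsto\langle G,s_\alpha e_\ell\rangle$ is eventually $2$-periodic.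

Let $\ell\ge\ell(\alpha)$. The product $s_\alpha e_\ell$ is the sum of the $s_\mu$ with $\mu/\alpha$ a vertical strip of size $\ell$. Write $\mu=\nu+1^{L}$ with $L=\ell(\mu)$. For $i\le L$ we have $\mu_i-\alpha_i=1-(\alpha_i-\nu_i)$, and $\alpha_i=\nu_i=0$ for $i>L$, so $\alpha/\nu$ is a vertical strip, of size $j=L-\ell$. Conversely, if $\alpha/\nu$ is a vertical strip of size $j$, then $\ell+j\ge\ell(\alpha)\ge\ell(\nu)$ and $(\nu+1^{\ell+j})/\alpha$ is a vertical strip of size $\ell$. Therefore
\[
\langle G,s_\alpha e_\ell\rangle=g_{\alpha,\ell}+\sum_{j\ge1}\ \sum_{\nu:\ \alpha/\nu\ \text{vertical strip of size }j}g_{\nu,\ell+j}.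
\]
All $\nu$ in the double sum have $|\nu|<|\alpha|$, and induction on $|\alpha|$ finishes the proof.
\end{proof}

\section{Summing over columns: proof of Theorem~\ref{thm:form}}\label{sec:sum}

Let $k\ge3$. By Proposition~\ref{prop:per} there are $a_\nu,b_\nu\in\frac12\mathbb Z$ with $g_{\nu,\ell}=a_\nu+(-1)^\ell b_\nu$ for all large $\ell$; for example $a_{(1)}=\frac12$ and $b_{(1)}=\frac12(-1)^{k-1}$ by \eqref{eq:hookex}. By Corollary~\ref{cor:nu} only finitely many $\nu$ contribute, so
\begin{equation}\label{eq:G}
G_k=G_0+\sum_{|\nu|\le3k-5}\bigl(a_\nu X_{\nu,+}+b_\nu X_{\nu,-}\bigr),\qquad X_{\nu,\epsilon}=\sum_{\ell\ge\ell(\nu)}\epsilon^\ell s_{\nu+1^\ell},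
\end{equation}
where $G_0\in\Lambda\otimes\mathbb Q$ collects the finitely many deviations.

\begin{lemma}\label{lem:X}
For $\epsilon=\pm1$ we have $X_{\nu,\epsilon}=K_{\nu,\epsilon}E_\epsilon-Y_{\nu,\epsilon}$ with $K_{\nu,\epsilon},Y_{\nu,\epsilon}\in\Lambda$ and $\deg K_{\nu,\epsilon}\le|\nu|$.
\end{lemma}

\begin{proof}
Let $\lambda$ have length $q$ and let $\ell\ge\lambda_1$. The Jacobi--Trudi matrix of $(\ell,\lambda)$, with columns numbered $0,\dots,q$, has first row $h_{\ell},h_{\ell+1},\dots,h_{\ell+q}$ and further rows $(h_{\lambda_a-a+j})_{j=0}^q$ for $a=1,\dots,q$. Deleting the first row and column $i$ leaves $j\in\{0,\dots,i-1,i+1,\dots,q\}$. These are the values $b-\mu_b$, $1\le b\le q$, for $\mu=(1^i)$, so the minor is $s_{\lambda/1^i}$. Thus $s_{(\ell,\lambda)}=\sum_{i\ge0}(-1)^ih_{\ell+i}s_{\lambda/1^i}$. Take $\lambda=\nu'$ and apply $\omega$; since $(\ell,\nu')'=\nu+1^\ell$,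
\[
s_{\nu+1^\ell}=\sum_{i=0}^{|\nu|}(-1)^ie_{\ell+i}\,h_i^\perp s_\nu\qquad(\ell\ge\ell(\nu)).
\]
Multiply by $\epsilon^\ell=\epsilon^i\epsilon^{\ell+i}$ and sum over $\ell$:
\[
X_{\nu,\epsilon}=\sum_{i=0}^{|\nu|}(-\epsilon)^i(h_i^\perp s_\nu)\Bigl(E_\epsilon-\sum_{p<\ell(\nu)+i}\epsilon^pe_p\Bigr).
\]
So $K_{\nu,\epsilon}=\sum_i(-\epsilon)^ih_i^\perp s_\nu$, and $Y_{\nu,\epsilon}$ is the finite remainder.
\end{proof}

For $\nu=(1)$ the formula reads $X_{(1),\epsilon}=e_1(E_\epsilon-1)-\epsilon(E_\epsilon-1-\epsilon e_1)=(e_1-\epsilon)E_\epsilon+\epsilon$.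

\begin{proof}[Proof of Theorem~\ref{thm:form}]
Multiply \eqref{eq:G} by $H$ and use Lemma~\ref{lem:X} and $HE_-=1$. We get $F_k=R_k\,HE_++Q_k\,H+T_k$ with
\[
R_k=\sum_\nu a_\nu K_{\nu,+},\qquad T_k=\sum_\nu b_\nu K_{\nu,-},\qquad Q_k=G_0-\sum_\nu\bigl(a_\nu Y_{\nu,+}+b_\nu Y_{\nu,-}\bigr),
\]
the sums running over $|\nu|\le3k-5$. These lie in $\Lambda\otimes\mathbb Q$, do not depend on $m,n$, and $\deg R_k,\deg T_k\le3k-5$. Specialize to $(\mathbf u/\mathbf v)$ using Proposition~\ref{prop:F} and \eqref{eq:HE}.
\end{proof}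

The alternating parts $b_\nu X_{\nu,-}$, which carry the poles of $G_k(\mathbf u/\mathbf v)$ at $v_j=-1$, contribute to $F_k$ only the polynomial $T_k$ and a part of $Q_kH$. As noted in the introduction, Theorem~\ref{thm:main} follows.

\section{Sharpness: proof of Theorem~\ref{thm:sharp}}\label{sec:sharp}

The algebras $A_{0|0}=\mathbb C$ and $A_{1|0}=\mathbb C[x]$ are commutative, so $L_2=0$, and $B_k(A_{0|1})=0$ for $k\ge3$ by Lemma~\ref{lem:01}. This settles $m+n\le1$.

Let $m+n\ge2$ and $k\ge3$. The factors of $\prod(1-u_i)\prod(1-v_j)$ are distinct irreducible polynomials, so by Theorem~\ref{thm:main} it suffices to show that none can be omitted. If the factor $1-w$ could be omitted, $h_{B_k}$ would be a polynomial divided by factors not involving $w$, and the exponent of $w$ in the monomials of $h_{B_k}$ would be bounded. We show that it is unbounded for each variable $w$.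

Let $w=v_j$. By Lemma~\ref{lem:11} and \eqref{eq:coef}, $\langle F_k,h_1e_\ell\rangle=1$ for $\ell\ge k-1$. If $m\ge1$, this number is the coefficient of $u_1v_j^\ell$ in $h_{B_k}$. If $m=0$, then $n\ge2$, and for $i\ne j$ the coefficient of $v_iv_j^\ell$ is $\langle F_k,e_1e_\ell\rangle$, the same number because $e_1=h_1$.

Let $w=u_i$. First, $h_{B_k}\ne0$. For $n\ge1$ this was just shown. For $n=0$ we have $m\ge2$; in degree $k$ the space $L_{k+1}$ vanishes, since a nonzero bracket of $k+1$ monomials has no constant slot, while $\mathrm{ad}(x_1)^{k-1}x_2\in L_k$ contains the word $x_1^{k-1}x_2$ with coefficient $1$. Now $h_{B_k}=H(\mathbf u/\mathbf v)\,G_k(\mathbf u/\mathbf v)$. The second factor is nonzero, and it has nonnegative coefficients by Proposition~\ref{prop:pos}. The first has nonnegative coefficients and contains $u_i^a$ for all $a$. So for any monomial occurring in $G_k(\mathbf u/\mathbf v)$, its products with all $u_i^a$ occur in $h_{B_k}$.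

Finally let $k=2$ and $n\ge1$. By Proposition~\ref{prop:F}, setting all variables except $v_1$ to zero turns $h_{B_2(A_{m|n})}$ into $h_{B_2(A_{0|1})}=v_1^2/(1-v_1^2)$. It turns the product in Theorem~\ref{thm:main} into $(1-v_1)v_1^2/(1-v_1^2)=v_1^2/(1+v_1)$, which is not a polynomial. Hence the product itself is not a polynomial, and Theorem~\ref{thm:sharp} is proved.

\begin{thebibliography}{1}
\bibitem{BJ} Asilata Bapat and David Jordan, \emph{Lower central series of free algebras in symmetric tensor categories}, arXiv:1001.1375 (2010).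
\end{thebibliography}
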